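\title{Coordinate-wise multiplication and Calkin algebras}

\begin{abstract}
Let $U$ be a complex Banach space with a Schauder basis for which coordinate-wise multiplication is bounded; every normalized unconditional basis has this property. We construct a Banach space $X$ with a finite-dimensional decomposition whose Calkin algebra $\mathcal L(X)/\mathcal K(X)$ is isomorphic, as a Banach algebra, to the unitization of $U$. In particular, the unitization of every Banach space with a normalized unconditional basis is a Calkin algebra, which answers a question of Motakis and Pelczar-Barwacz. The space $X$ is obtained by the Bourgain--Delbaen/Argyros--Haydon method, carried out on top of the finite-dimensional subalgebras of the unitization itself.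
\end{abstract}

\section{The question and the results}\label{sec:intro}

Banach spaces are complex, and $\mathbb N=\{1,2,\dots\}$. For a Banach space $X$ let $\mathcal L(X)$ be the algebra of bounded linear operators on $X$ and $\mathcal K(X)$ the closed ideal of compact operators. The quotient $\mathrm{Cal}(X)=\mathcal L(X)/\mathcal K(X)$, with the norm $\|[T]\|=\inf\{\|T+K\|:K\in\mathcal K(X)\}$, is the \emph{Calkin algebra} of $X$; it records what is left of the operators on $X$ when compact perturbations are ignored. If $X$ is infinite-dimensional, the identity is not compact and $\mathrm{Cal}(X)$ is a nonzero unital Banach algebra. The smallest possibility, $\mathrm{Cal}(X)=\mathbb C$, says that every operator on $X$ is a scalar multiple of the identity plus a compact operator. A Banach algebra is \emph{a Calkin algebra} if it is isomorphic to $\mathrm{Cal}(X)$ for some $X$, where an isomorphism is a bijective algebra homomorphism that is bounded and has a bounded inverse.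

Let $U$ be a Banach space with a normalized unconditional basis $(u_s)_{s=1}^\infty$. \emph{Coordinate-wise multiplication} is the product
\[
\Big(\sum_sa_su_s\Big)\Big(\sum_sb_su_s\Big)=\sum_sa_sb_su_s .
\]
Unconditionality provides a constant $K$ with $\|\sum_s\theta_sa_su_s\|\le K\sup_s|\theta_s|\,\|\sum_sa_su_s\|$ for all bounded scalar sequences $(\theta_s)$. Hence $|b_s|=\|b_su_s\|\le K\|b\|$ and $\|ab\|\le K^2\|a\|\|b\|$: the product is bounded, and after an equivalent renorming $U$ is a commutative Banach algebra. It has no unit, since a unit would be $\sum_su_s$, whose terms do not tend to zero. The \emph{unitization} $\widetilde U=U\oplus\mathbb C$ consists of the elements $\lambda\mathbf 1+a$ with $\lambda\in\mathbb C$, $a\in U$, with norm $|\lambda|+\|a\|$ and product $(\lambda\mathbf 1+a)(\mu\mathbf 1+b)=\lambda\mu\mathbf 1+\lambda b+\mu a+ab$. The algebra depends on the basis, not only on the space. The following question was posed in \cite{MP}.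

\begin{quote}
\emph{Is $\widetilde U$ a Calkin algebra for every Banach space $U$ and every normalized unconditional basis $(u_s)$ of $U$?}
\end{quote}

To see what is being asked, suppose that $I_s\in\mathcal L(X)$ are projections with $I_sI_t=0$ for $s\ne t$ and that $u_s\mapsto[I_s]$ extends to an isomorphism $\widetilde U\to\mathrm{Cal}(X)$. In $\widetilde U$ we have $u_s(\lambda\mathbf 1+a)u_t=0$ for $s\neq t$ and $u_s(\lambda\mathbf 1+a)u_s=(\lambda+a_s)u_s$. So for every $T\in\mathcal L(X)$ the operator $I_sTI_t$ is compact when $s\ne t$, and $I_sTI_s$ is a multiple of $I_s$ plus a compact operator: $X$ contains infinitely many complemented pieces $I_sX$, on each of which every operator is scalar plus compact, with only compact operators between different pieces. The geometry of $U$ enters only through the way the pieces are glued, because $\|[\sum_sa_sI_s]\|$ has to be comparable to $\|\sum_sa_su_s\|$. The first gluing that comes to mind, an unconditional sum, gives $\|\sum_sa_sI_s\|\le K\max_s|a_s|$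 and can only produce the norm of $c_0$. For $U=\ell_1$, on the other hand, the projections $I_1+\dots+I_n$ must have essential norm of order $n$.

Two cases are known, at opposite ends with respect to the presence of $c_0$. To state them, let $U_m$ be the closed linear span of $\{u_s:s>m\}$. A normalized basis $(e_i)_{i=1}^n$ of an $n$-dimensional normed space belongs to the \emph{$n$-th asymptotic structure} of $(u_s)$ if for every $\varepsilon>0$ the following holds: for every $m_1$ there is a norm-one $x_1\in U_{m_1}$ such that for every $m_2$ there is a norm-one $x_2\in U_{m_2}$ such that \dots\ for every $m_n$ there is a norm-one $x_n\in U_{m_n}$ with $(1+\varepsilon)^{-1}\|\sum_ia_ie_i\|\le\|\sum_ia_ix_i\|\le(1+\varepsilon)\|\sum_ia_ie_i\|$ for all scalars $a_1,\dots,a_n$. The basis $(u_s)$ has a \emph{$c_0$ asymptotic version} if the unit vector basis of $\ell_\infty^n$ belongs to its $n$-th asymptotic structure for every $n$. The answer is known to be positive (i) for the unit vector basis of $c_0$,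 and (ii) for every normalized unconditional basis that does not have a $c_0$ asymptotic version. This suggests a positive answer in general, but there are bases in between: if the unit vector bases of $c_0$ and $\ell_2$ are interlaced in $c_0\oplus_\infty\ell_2$, the resulting basis is not equivalent to the basis of $c_0$, and it has a $c_0$ asymptotic version because the $x_i$ can be taken among the unit vectors of $c_0$.

\begin{theorem}\label{thm:A}
Let $U$ be a Banach space with a normalized unconditional basis $(u_s)$. Then the unitization of $U$ with coordinate-wise multiplication with respect to $(u_s)$ is a Calkin algebra.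
\end{theorem}

Unconditionality is used only to make the product bounded, so Theorem~\ref{thm:A} is a special case of the following result, which is what we prove. The known cases (i) and (ii) are not used.

\begin{theorem}\label{thm:B}
Let $U$ be a complex Banach space with a Schauder basis $(u_s)_{s=1}^\infty$ such that $u_su_t=\delta_{st}u_s$ extends to a bounded bilinear product on $U$. Then there are a Banach space $X$ with a finite-dimensional decomposition and projections $I_s\in\mathcal L(X)$ with $I_sI_t=0$ for $s\ne t$ such that $u_s\mapsto[I_s]$ extends to an isomorphism of Banach algebras from the unitization $\widetilde U=U\oplus\mathbb C$ onto $\mathrm{Cal}(X)$.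
\end{theorem}

\begin{example}\label{ex:bv}
Let $U$ be the space of null sequences with $\|a\|=\sum_s|a_s-a_{s+1}|<\infty$. The unit vectors form a basis, since $\|a-\sum_{s\le l}a_su_s\|=|a_{l+1}|+\sum_{s>l}|a_s-a_{s+1}|\to0$. From $\sup_s|a_s|\le\|a\|$ we get $\|ab\|\le2\|a\|\|b\|$, so Theorem~\ref{thm:B} applies. The basis is not unconditional: $\|\sum_{s\le L}u_s\|=1$ while $\|\sum_{s\le L}(-1)^su_s\|=2L-1$.
\end{example}

Section~\ref{sec:E} introduces the building blocks of $X$, which are finite-dimensional subalgebras $E_n$ of $\widetilde U$. Section~\ref{sec:idea} explains the design of $X$ on a model that can be computed by hand. The space is constructed in Section~\ref{sec:X}, and Section~\ref{sec:I} embeds $\widetilde U$ into $\mathrm{Cal}(X)$. The rest proves that the embedding is onto: Section~\ref{sec:RIS} isolates a class of block sequences that detects compactness, Section~\ref{sec:key} shows that every operator acts almost as a scalar on such sequences, and Section~\ref{sec:all} assembles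 these scalars into an element of $\widetilde U$.

\section{The algebras $E_n$}\label{sec:E}

From now on $U$ and $(u_s)$ are as in Theorem~\ref{thm:B}. For $a\in U$ we write $a=\sum_sa_su_s$, and $Q_{(k,l]}a=\sum_{k<s\le l}a_su_s$ for $0\le k<l<\infty$. The interval projections $Q_{(k,l]}$ of a Schauder basis are uniformly bounded. By continuity the product of $U$ is coordinate-wise, $(ab)_s=a_sb_s$.

\begin{lemma}\label{lem:norm}
There is an equivalent norm on $U$ such that $\|Q_{(k,l]}\|\le1$ for all $k<l$ (the basis is \emph{bimonotone}) and $\|ab\|\le\|a\|\|b\|$. For such a norm, $|a_s|\le\|a\|$ and $\|u_s\|\ge1$ for all $a$ and $s$.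
\end{lemma}

\begin{proof}
Let $\|\cdot\|_0$ be the given norm and $\|ab\|_0\le C\|a\|_0\|b\|_0$ with $C\ge1$. Put $\|a\|=C\sup_{k<l}\|Q_{(k,l]}a\|_0$. This norm is equivalent to $\|\cdot\|_0$ because the $Q_{(k,l]}$ are uniformly bounded and $Q_{(0,l]}a\to a$. It is bimonotone because a product of two interval projections is an interval projection or zero. For an interval projection $Q$ we have $Q(ab)=(Qa)(Qb)$, so $C\|Q(ab)\|_0\le C^2\|Qa\|_0\|Qb\|_0\le\|a\|\|b\|$. If $c_s$ is the norm of the functional $a\mapsto a_s$, then $|a_s|^n=|(a^n)_s|\le c_s\|a\|^n$ for all $n$, whence $|a_s|\le\|a\|$; for $a=u_s$ this gives $\|u_s\|\ge1$.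
\end{proof}

An equivalent renorming does not change $\widetilde U$ up to isomorphism, so we fix such a norm; the basis need not be normalized. The norm $|\lambda|+\|a\|$ of $\widetilde U$ is then submultiplicative. We use the characters
\[
\chi_s(\lambda\mathbf 1+a)=\lambda+a_s\quad(s\in\mathbb N),\qquad\chi_\infty(\lambda\mathbf 1+a)=\lambda .
\]
They have norm one, take the value $1$ at $\mathbf 1$, and satisfy $u_s\pi=\chi_s(\pi)u_s$ for $\pi\in\widetilde U$.

We need a space on which $\sum_sa_su_s$ acts with norm $\|\sum_sa_su_s\|$. The algebra $\widetilde U$ is such a space: multiplication by $\pi$ has norm at most $\|\pi\|$, and the norm is attained at $\mathbf 1$. Our building blocks are the finite-dimensional subalgebras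
\[
E_n=\operatorname{span}\{\mathbf 1,u_1,\dots,u_n\}\subset\widetilde U .
\]
For $U=\ell_1$, for instance, $E_2$ is isometric to $\ell_1^3$, and multiplication by $u_1+u_2$ is a projection of norm $2$ that is the sum of two orthogonal projections of norm $1$.

At the end of the proof a vector $\pi\in E_n$ will be known to be small in two senses: finitely many of its characters are small, and it is small modulo $u_1,\dots,u_l$. The next lemma concludes that $\pi$ is small. For $0\le l<n$ and $\pi=\lambda\mathbf 1+a\in E_n$ put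
\[
|\pi|_l=|\lambda|+\|Q_{(l,n]}a\| .
\]

\begin{lemma}\label{lem:tail}
\begin{enumerate}
\item[(a)] $|\pi|_l=\sup\{|f(\pi)|:f\in E_n^*,\ \|f\|\le1,\ f(u_s)=0\text{ for all }s\le l\}$.
\item[(b)] There is a constant $\kappa$ with the following property. For every $l\ge1$ there is $L>l$ such that for all $n\ge L$ and $\pi\in E_n$,
\[
\|\pi\|\le\kappa\,|\pi|_l+\sum_{s\le L}|\chi_s(\pi)|\,\|u_s\| .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the Hahn--Banach theorem the supremum is the distance from $\pi$ to $F=\operatorname{span}\{u_s:s\le l\}$. For $b\in F$, bimonotonicity gives $\|\pi-b\|=|\lambda|+\|a-b\|\ge|\lambda|+\|Q_{(l,n]}(a-b)\|=|\pi|_l$, with equality for $b=\sum_{s\le l}a_su_s$.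

(b) Let $N_l=\|u_1+\dots+u_l\|$; by bimonotonicity $1\le N_1\le N_2\le\cdots$. Since $a_s=\chi_s(\pi)-\lambda$,
\begin{equation}\label{eq:naive}
\|\pi\|\le|\pi|_l+\|Q_{(0,l]}a\|\le|\pi|_l+\sum_{s\le l}|\chi_s(\pi)|\|u_s\|+|\lambda|N_l .
\end{equation}
If $N=\sup_lN_l<\infty$, then $|\lambda|N_l\le N|\pi|_l$, and $\kappa=1+N$, $L=l+1$ work. If $\sup_lN_l=\infty$, choose $L$ with $N_L\ge2N_l$. Then $L>l$ and $\|\sum_{l<s\le L}u_s\|\ge N_L-N_l\ge N_l$. From $\lambda\sum_{l<s\le L}u_s=\sum_{l<s\le L}\chi_s(\pi)u_s-Q_{(l,L]}a$ and $\|Q_{(l,L]}a\|\le\|Q_{(l,n]}a\|\le|\pi|_l$ we obtain $|\lambda|N_l\le\sum_{l<s\le L}|\chi_s(\pi)|\|u_s\|+|\pi|_l$, and \eqref{eq:naive} gives the claim with $\kappa=2$.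
\end{proof}

The point of (b) is that $\kappa$ does not depend on $l$. Inequality \eqref{eq:naive} alone gives the constant $1+N_l$, which is useless when $N_l\to\infty$, because in the application $l$ is chosen after the bound $\delta$ for $|\pi|_l$.

\section{A model, and what has to be destroyed}\label{sec:idea}

Nothing in this section is used later; it explains the definitions of Section~\ref{sec:X}.

\subsection*{The model}
Let $Y=(\bigoplus_nE_n)_{c_0}$, and write $\pi^{[n]}$ for $\pi\in E_n$ placed in the $n$-th summand and $\chi^n_t$ for the character $\chi_t$ applied to the $n$-th coordinate. For $a\in U$ let $M_a$ act on $E_n$ as multiplication by $Q_{(0,n]}a$. Then $M_aM_b=M_{ab}$ and $\|M_a\|\le\|a\|$. As $Y^*$ is the $\ell_1$-sum of the $E_n^*$, a bounded sequence of the form $(\pi_n^{[n]})$ is weakly null, and a compact operator $K$ sends it to a norm-null sequence. Testing on $\mathbf 1^{[n]}$ gives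
\[
\|\lambda I+M_a+K\|\ge\lim_n\|\lambda\mathbf 1+Q_{(0,n]}a\|=|\lambda|+\|a\| .
\]
So $\lambda\mathbf 1+a\mapsto[\lambda I+M_a]$ is an isometric homomorphism of $\widetilde U$ into $\mathrm{Cal}(Y)$. It is far from onto. Here are three operators $T$ outside its range; in each case, $T=\lambda I+M_a+K$ would force $\|T\mathbf 1^{[n]}-(\lambda\mathbf 1+Q_{(0,n]}a)^{[n]}\|\to0$.
\begin{enumerate}
\item[(a)] $T$ is the projection onto the summands with even $n$. Even $n$ force $\lambda=1$ and odd $n$ force $\lambda=0$.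
\item[(b)] $T\pi^{[n]}=\chi_1(\pi)u_2^{[n]}$ for $n\ge2$, and $T=0$ on $E_1$. The test forces $\lambda=0$ and $a=u_2$, but $Tu_1^{[n]}=u_2^{[n]}$ while $M_{u_2}u_1^{[n]}=0$.
\item[(c)] $U=c_0$, and $T$ multiplies $E_n$ by the sum of the $u_s$ with $s\le n$ even. The test forces $\lambda=0$ and $a_s=1$ for even $s$, which is impossible in $c_0$.
\end{enumerate}
Each of them is betrayed by vectors $x$ and functionals $b$ of norm one, located arbitrarily far out, with $b(x)=0$ and $|b(Tx)|\ge\frac12$: in (a) $x=\mathbf 1^{[2k]}+\mathbf 1^{[2k+1]}$ and $b=\frac12(\chi_\infty^{2k}-\chi_\infty^{2k+1})$; in (b) $x=u_1^{[n]}/\|u_1\|$ and $b=\chi_2^n$ (when $\|u_1\|\le2$); in (c) $x=\mathbf 1^{[n]}$ and $b=\chi_s^n-\chi_\infty^n$ with $s$ even. The plan is to add coordinates to $Y$ in such a way that no bounded operator admits such witnesses, while the $M_a$ survive.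

\subsection*{New coordinates, and why they have types}
In the Bourgain--Delbaen/Argyros--Haydon method the functionals live in the $\ell_1$-sum of the $E_n^*$ and of lines spanned by new coordinate functionals $e^*_\gamma$. A new coordinate has the form
\[
e^*_\gamma=\sum_{r\le a}d^*_r+\frac1m\sum_{r\le a}b_r ,
\]
where the $b_r$ are successive functionals of norm at most one, the length $a$ may be much larger than the \emph{weight} $m$, and the vectors of $E_n$ are extended to the new coordinates so that the auxiliary functionals $d^*_r$ vanish on them. The adjoint $I_1^*$ of multiplication by $u_1$ fixes $\chi_1^n$, kills $\chi_2^n$, and has to be defined on the $d_r^*$. Take $b_r=\chi_1^{\nu_r}$ for odd $r$ and $b_r=\chi_2^{\nu_r}$ for even $r$, with $2\le\nu_1<\nu_2<\cdots$. If $I_1^*$ kills the $d_r^*$, then $I_1^*e_\gamma^*=\frac1m\sum_{r\text{ odd}}\chi_1^{\nu_r}$ has norm $\lceil a/2\rceil/m$. If it fixes them, then $I_1^*e^*_\gamma=e_\gamma^*-\frac1m\sum_{r\text{ even}}\chi_2^{\nu_r}$ has norm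 $1+\lfloor a/2\rfloor/m$. Both are large, so such a coordinate must not be allowed: for each $s$, either $I_s^*$ fixes all $b_r$, or it kills almost all of them. The first alternative defines coordinates of \emph{type $s$}; they handle (b). For the second alternative one could ask that all $I_s^*$ kill all $b_r$, which handles (a). It misses (c): there $T$ acts as a scalar on the range of each $M_{u_s}$, and $\chi_\infty^n\circ T=0$, so the witness has to compare $\chi_s^n$ with $\chi^n_\infty$. The witness may, however, use an arbitrarily large $s$. Coordinates of \emph{type $\infty$} are therefore those in which $b_r$ is killed by $I_s^*$ only for $s$ up to the level at which $b_r$ begins. For $a\in\operatorname{span}\{u_s:s\le k\}$ acting beyond level $k$, at most one $b_r$ then survives.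

\subsection*{Why the weights are coded}
Let $x_r,b_r$ $(r\le a)$ be successive witnesses, $b_r(x_r)=0$ and $b_r(Tx_r)\ge\delta$, and let $w$ be the average of the $x_r$. The coordinate $\gamma$ built from the $b_r$ gives $\|Tw\|\gtrsim\delta/m$. This contradicts boundedness only if $\|w\|$ is much smaller than $1/m$, which fails if the weight $m$ may be combined with arbitrary functionals, for example ones that norm the $x_r$. Hence the weights $m_j$ are split. For even $j$ all sequences $(b_r)$ of a given type are allowed. For odd $j$ the weight of $b_{r+1}$ is dictated by an injective code of the history $b_1,\dots,b_r$. If the $x_r$ are prepared so that only functionals of one specific weight can see them, then a coordinate of odd weight $m$ sees $w$ only as long as it repeats the $b_r$, which vanish on $w$. The weight $m$ drops out, and $\|w\|\lesssim1/m^2$.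

\section{Construction of the space $X$}\label{sec:X}

\subsection*{Parameters}
Fix integers $m_j$ $(j\ge1)$ and $n_j$ $(j\ge0)$ with
\begin{equation}\label{eq:par}
m_1\ge4,\qquad m_{j+1}\ge m_j^2,\qquad n_0=1,\qquad n_j\ge2m_j^3(4n_{j-1})^{2+\log_2m_j}.
\end{equation}
Both sequences are strictly increasing, and $n_j\ge m_j^3$.

\subsection*{Levels}
We define recursively finite pairwise disjoint sets $\Delta_1=\emptyset,\Delta_2,\Delta_3,\dots$, and put $\Gamma_n=\bigcup_{k\le n}\Delta_k$ and $\Gamma=\bigcup_n\Gamma_n$. Let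
\[
Z_n=\Big(\bigoplus_{k\le n}E_k\oplus\ell_\infty(\Delta_k)\Big)_\infty,\qquad Z_n^*=\Big(\bigoplus_{k\le n}E_k^*\oplus\ell_1(\Delta_k)\Big)_1,\qquad\mathcal D=\bigcup_nZ_n^*,
\]
where $\mathcal D$ carries the $\ell_1$-norm and $e^*_\gamma$ denotes the unit vector of $\gamma$. The \emph{generators of level $k$} are the $e^*_\gamma$ with $\gamma\in\Delta_k$ and the elements of the unit ball $B_{E_k^*}$. The unit ball of $Z_n^*$ is the absolutely convex hull of the generators of level at most $n$, so a seminorm that is at most $c$ on these generators is at most $c$ on the unit ball of $Z_n^*$. We write $\chi_t^k\in E_k^*\subset\mathcal D$ for the restriction of $\chi_t$ to $E_k$.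

Each $\gamma\in\Delta_k$ has \emph{rank} $\operatorname{rk}\gamma=k$, a \emph{type} $t(\gamma)\in\mathbb N\cup\{\infty\}$, an \emph{index} $w(\gamma)\in\mathbb N$ (its weight is $m_{w(\gamma)}$), an \emph{age}, a \emph{start} $\operatorname{st}\gamma$, and a functional $c_\gamma^*\in Z_{k-1}^*$. Put
\[
d^*_\gamma=e^*_\gamma-c^*_\gamma,\qquad D_k=E_k^*\oplus\operatorname{span}\{d^*_\gamma:\gamma\in\Delta_k\}.
\]
As $d_\gamma^*$ and $e_\gamma^*$ agree modulo $Z^*_{k-1}$, induction gives the algebraic decomposition $Z_n^*=\bigoplus_{k\le n}D_k$. For an interval $A\subset\mathbb N$ let $D_A=\bigoplus_{k\in A}D_k$ and let $P_A^*:\mathcal D\to D_A$ be the projection along the other $D_k$. Write $P^*_q=P^*_{[1,q]}$ and $P_0^*=0$.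

For $s\in\mathbb N$ define a linear map $I_s^*:\mathcal D\to\mathcal D$ preserving every $D_k$. For $f\in E_k^*$ let $(I_s^*f)(\pi)=f(u_s\pi)$, that is, $I_s^*f=f(u_s)\chi_s^k$, if $s\le k$, and $I_s^*f=0$ if $s>k$. Let $I_s^*d_\gamma^*=d^*_\gamma$ if $t(\gamma)=s$, and $I_s^*d^*_\gamma=0$ otherwise. Then $I_s^*I_{s'}^*=\delta_{ss'}I_s^*$, each $I_s^*$ commutes with each $P_A^*$, and for $s\le k$
\begin{equation}\label{eq:chi}
I_s^*\chi_s^k=\chi_s^k,\qquad I_{s'}^*\chi_s^k=0\quad(s'\ne s).
\end{equation}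
The functionals of a given type are, for $0\le p<n\le\infty$ (with $(p,\infty]$ meaning $(p,\infty)$),
\[
H^s_{(p,n]}=\{b\in D_{(p,n]}:I_s^*b=b\}\ \ (s\in\mathbb N),\qquad H^\infty_{(p,n]}=\{b\in D_{(p,n]}:I_s^*b=0\text{ for all }s\le p\}.
\]
These spaces are invariant under all $P_A^*$, and $H^t_{(p,n]}\subset H^t_{(p',n']}$ if $p'\le p$ and $n\le n'$. For $n<\infty$ the space $H^t_{(p,n]}$ is finite-dimensional and depends only on the levels up to $n$; fix a finite $2^{-n}$-dense subset $B^t_{(p,n]}$ of its unit ball. Finally, as the finite sets $\Delta_k$ are defined one after another, fix an injective map $\sigma:\Gamma\to\mathbb N$ with $\sigma(\gamma)\ge\operatorname{rk}\gamma$.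

\subsection*{The recursion}
Suppose $\Delta_1,\dots,\Delta_n$ are defined. Then $\Delta_{n+1}$ consists of all formal tuples of the following two kinds.
\begin{enumerate}
\item[(A)] $\gamma=(n+1,t,j,p,b)$ with $t\in\{1,\dots,n,\infty\}$, $1\le j\le n$, $0\le p<n$. If $j$ is even, $b\in B^t_{(p,n]}$. If $j$ is odd, $b=e^*_\eta$ with $\eta\in\Gamma_n$, $t(\eta)=t$, $\operatorname{st}\eta\ge p$, $w(\eta)\equiv2\pmod4$ and $m_{w(\eta)}>n_j^2$. This $\gamma$ has type $t$, index $j$, age $1$, start $p$, and $c_\gamma^*=\frac1{m_j}b$.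
\item[(B)] $\gamma=(n+1,\xi,b)$ with $\xi\in\Gamma_{n-1}$ and $\operatorname{age}\xi<n_{w(\xi)}$. Let $p=\operatorname{rk}\xi$, $t=t(\xi)$, $j=w(\xi)$. If $j$ is even, $b\in B^t_{(p,n]}$. If $j$ is odd, $b=e^*_\eta$ with $\eta\in\Gamma_n$, $t(\eta)=t$, $\operatorname{st}\eta\ge p$ and $w(\eta)=4\sigma(\xi)$. This $\gamma$ has type $t$, index $j$, age $\operatorname{age}\xi+1$, start $\operatorname{st}\xi$, and $c_\gamma^*=e_\xi^*+\frac1{m_j}b$.
\end{enumerate}
There are finitely many such tuples. Rule (A) starts a chain and rule (B) continues one, up to length $n_j$.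

\begin{lemma}\label{lem:type}
For $\gamma\in\Delta_{n+1}$ as in (A) or (B) we have $b\in H^t_{(p,n]}$, $\|b\|\le1$, and $e_\gamma^*\in H^{t}_{(\operatorname{st}\gamma,\operatorname{rk}\gamma]}$. In particular, if $t(\gamma)=s\in\mathbb N$, then $I_s^*e_\gamma^*=e_\gamma^*$ and $I_{s'}^*e_\gamma^*=0$ for $s'\ne s$.
\end{lemma}

\begin{proof}
Induction on the rank. For even $j$ the statement about $b$ holds by definition; for odd $j$, $b=e^*_\eta\in H^t_{(\operatorname{st}\eta,\operatorname{rk}\eta]}\subset H^t_{(p,n]}$. Now $e^*_\gamma=d^*_\gamma+\frac1{m_j}b$ in case (A) and $e^*_\gamma=d^*_\gamma+e^*_\xi+\frac1{m_j}b$ in case (B). The functional $d_\gamma^*\in D_{n+1}$ is fixed by $I_t^*$ if $t<\infty$ and killed by all $I_s^*$ if $t=\infty$, so it lies in $H^t_{(\operatorname{st}\gamma,n+1]}$. So do $b$, because $p\ge\operatorname{st}\gamma$, and $e^*_\xi\in H^t_{(\operatorname{st}\xi,\operatorname{rk}\xi]}$. The last assertion follows from $I^*_{s'}I_s^*=0$.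
\end{proof}

Unfolding the chain that leads to $\gamma$ gives its \emph{analysis}; see Figure~\ref{fig:analysis}.

\begin{lemma}[analysis]\label{lem:analysis}
Let $\gamma$ have type $t$, index $j$ and age $a$. Then $a\le n_j$, and there are $p_0=\operatorname{st}\gamma<p_1<\dots<p_a=\operatorname{rk}\gamma$ with $j<p_1$, elements $\xi_r\in\Delta_{p_r}$ of type $t$, index $j$ and age $r$ with $\xi_a=\gamma$, and $b_r\in H^t_{(p_{r-1},p_r-1]}$ with $\|b_r\|\le1$, such that
\begin{equation}\label{eq:analysis}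
e^*_{\xi_q}=\sum_{r\le q}d^*_{\xi_r}+\frac1{m_j}\sum_{r\le q}b_r\qquad(1\le q\le a).
\end{equation}
With $e^*_{\xi_0}=0$ we have $P_q^*e_\gamma^*=0$ for $q<p_0$ and
\begin{equation}\label{eq:cut}
P_q^*e^*_\gamma=e^*_{\xi_r}+\frac1{m_j}P_q^*b_{r+1}\qquad(p_r\le q<p_{r+1},\ 0\le r<a).
\end{equation}
Moreover $\|P_q^*\|\le\frac43$ for all $q$ and $\|P_A^*\|\le3$ for all intervals $A$.
\end{lemma}

\begin{proof}
For $a=1$ this is rule (A), where $j\le n=p_1-1$; rule (B) adds $d^*_\gamma+\frac1{m_j}b$ to the analysis of $\xi$, and \eqref{eq:analysis} follows by induction on the age. If $p_r\le q<p_{r+1}$, then $P_q^*$ fixes $d^*_{\xi_{r'}}$ and $b_{r'}$ for $r'\le r$, kills $d^*_{\xi_{r'}}$ for $r'>r$ and kills $b_{r'}$ for $r'>r+1$; this is \eqref{eq:cut}. We show $\|P_q^*g\|\le\frac43\|g\|$ for $g\in Z_n^*$ by induction on $n$, checking generators. For $f\in B_{E_k^*}$, $P_q^*f$ is $f$ or $0$. For $\gamma\in\Delta_n$, $P_q^*e_\gamma^*$ is $0$, $e_\gamma^*$, or given by \eqref{eq:cut} with $b_{r+1}\in Z^*_{n-1}$,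 and then its norm is at most $1+\frac14\cdot\frac43=\frac43$. Each $P_A^*$ is a difference of two $P_q^*$ or of the form $I-P_q^*$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0) -- (10.4,0) node[right] {level};
\draw (1,-0.12) -- (1,0.12);
\node[below] at (1,-0.12) {$p_0$};
\fill (3.4,0) circle (2.2pt); \node[below] at (3.4,-0.12) {$p_1$}; \node[above] at (3.4,0.1) {$d^*_{\xi_1}$};
\fill (6.6,0) circle (2.2pt); \node[below] at (6.6,-0.12) {$p_2$}; \node[above] at (6.6,0.1) {$d^*_{\xi_2}$};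
\fill (9.4,0) circle (2.2pt); \node[below] at (9.4,-0.12) {$p_3$}; \node[above] at (9.4,0.1) {$d^*_{\xi_3}$};
\draw[line width=2pt] (1.3,0) -- (3.0,0); \node[above] at (2.1,0.1) {$b_1$};
\draw[line width=2pt] (3.8,0) -- (6.2,0); \node[above] at (4.5,0.1) {$b_2$};
\draw[line width=2pt] (7.0,0) -- (9.0,0); \node[above] at (8.0,0.1) {$b_3$};
\draw[dashed] (5.3,-0.7) -- (5.3,0.8) node[above] {$k$};
\end{tikzpicture}
\caption{The analysis $e^*_\gamma=\sum_rd^*_{\xi_r}+\frac1{m_j}\sum_rb_r$ of a coordinate $\gamma$ of age $3$. Each $d^*_{\xi_r}$ sits at the single level $p_r$, and each $b_r$ is spread over the levels strictly between $p_{r-1}$ and $p_r$. A cut at level $k$ splits at most one $b_r$.}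
\label{fig:analysis}
\end{figure}

The following observation is used twice. Given $k$, call $r$ \emph{split by $k$} if $p_{r-1}<k<p_r-1$. At most one $r$ is split by $k$, and for every other $r$ either $p_r-1\le k$, so that $P^*_{(k,\infty)}b_r=0$, or $p_{r-1}\ge k$, so that $P^*_{(k,\infty)}b_r=b_r$.

\subsection*{The space}
Let $Z$ be the $\ell_\infty$-sum of all $E_k$ and $\ell_\infty(\Delta_k)$. It is isometrically the dual of $\mathcal D$; we write the pairing as $g(x)$ for $g\in\mathcal D$, $x\in Z$. For $v\in Z_n$ the functional $g\mapsto(P_n^*g)(v)$ on $\mathcal D$ is bounded, so it defines $\iota_n(v)\in Z$ with $g(\iota_n(v))=(P_n^*g)(v)$. As $P_n^*$ is the identity on $Z_n^*$, the vector $\iota_n(v)$ extends $v$, and $\|v\|\le\|\iota_n(v)\|\le\frac43\|v\|$. If $v'$ is the restriction of $\iota_n(v)$ to the levels up to $n+1$, then $g(\iota_{n+1}(v'))=(P_{n+1}^*g)(\iota_n(v))=(P_n^*P_{n+1}^*g)(v)=g(\iota_n(v))$, so $\iota_n(Z_n)\subset\iota_{n+1}(Z_{n+1})$. Define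
\[
X_{00}=\bigcup_n\iota_n(Z_n),\qquad X=\overline{X_{00}}\subset Z .
\]
The operators $P_nx=\iota_n(x|_{Z_n})$ on $X$ satisfy $g(P_nx)=(P_n^*g)(x)$. Hence $\|P_n\|\le\frac43$ and $P_nP_m=P_{\min(n,m)}$. The range of $P_n$ is the finite-dimensional space $\iota_n(Z_n)$, on which $P_n$ is the identity, so $P_nx\to x$ for $x\in X_{00}$ and then for $x\in X$. Thus every $x\in X$ is uniquely a convergent sum $\sum_nx_n$ with $x_n$ in the finite-dimensional space $(P_n-P_{n-1})X$, where $P_0=0$; this is a \emph{finite-dimensional decomposition} of $X$. For an interval $A$ let $P_A$ be the corresponding projection. Then $g(P_Ax)=(P_A^*g)(x)$ and $\|P_A\|\le3$. Consequently $b(x)=b(P_Ax)$ for $b\in D_A$, and $b(x)=0$ if $b\in D_A$ and $x=P_{A'}x$ with $A\cap A'=\emptyset$. Since $\iota_p$ is injective, $P_px=0$ if and only if $x|_{Z_p}=0$. We write $x(E_n)\in E_n$ for the $E_n$-coordinate of $x$, and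
\begin{equation}\label{eq:norm}
\|x\|=\sup\big(\{|e^*_\gamma(x)|:\gamma\in\Gamma\}\cup\{\|x(E_n)\|:n\in\mathbb N\}\big).
\end{equation}

A \emph{block sequence} is a finite or infinite sequence $(x_k)$ in $X_{00}$ with assigned nonempty finite intervals $\operatorname{ran}x_k$ such that $P_{\operatorname{ran}x_k}x_k=x_k$ and $\max\operatorname{ran}x_k<\min\operatorname{ran}x_{k+1}$; zero vectors are allowed. A functional that lies in a single $D_n$, such as $f\in E_n^*$ or $d^*_\xi$, vanishes on all but at most one term of a block sequence.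

The \emph{test vectors} are $\mathbf 1_n=\iota_n(v)$, where $v\in Z_n$ has $E_n$-coordinate $\mathbf 1$ and all other coordinates zero. Then $\mathbf 1_n(E_n)=\mathbf 1$, $\|\mathbf 1_n\|\le\frac43$, and $P_{n-1}\mathbf 1_n=0$, so $(\mathbf 1_n)$ is a block sequence with $\operatorname{ran}\mathbf 1_n=\{n\}$.

\section{Embedding $\widetilde U$ into $\mathrm{Cal}(X)$}\label{sec:I}

For $x=\iota_n(v)\in X_{00}$ let $I_sx=\iota_n(v')$, where $v'\in Z_n$ is given by $g(v')=(I_s^*g)(v)$ for $g\in Z_n^*$. For $g\in\mathcal D$ we get $g(I_sx)=(I_s^*P_n^*g)(v)=(P_n^*I_s^*g)(v)=(I_s^*g)(x)$. This formula does not involve $n$, so $I_s$ is a well-defined linear map on $X_{00}$ that commutes with the $P_A$ and satisfies $I_sI_{s'}=\delta_{ss'}I_s$. For finitely supported $a\in U$ put $I_a=\sum_sa_sI_s$ and $I_a^*=\sum_sa_sI^*_s$. The types were designed for the next lemma, and it is here that the boundedness of the product of $U$ is used.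

\begin{lemma}\label{lem:Ia}
If $a\in\operatorname{span}\{u_s:s\le k\}$, then $\|I_a^*P^*_{(k,\infty)}\|\le3\|a\|$ on $\mathcal D$, and $\|I_aP_{(k,\infty)}\|\le3\|a\|$. Each $I_s$ extends to a bounded projection on $X$ with $g(I_sx)=(I_s^*g)(x)$ for $g\in\mathcal D$, $x\in X$.
\end{lemma}

\begin{proof}
Let $R=I_a^*P^*_{(k,\infty)}$. We show $\|Rg\|\le3\|a\|$ for all generators $g$ by induction on the level. Let $f\in B_{E_n^*}$. If $n\le k$, then $Rf=0$. If $n>k$, then $(Rf)(\pi)=f(a\pi)$ for $\pi\in E_n$, and $\|a\pi\|\le\|a\|\|\pi\|$ gives $\|Rf\|\le\|a\|$. If $t(\gamma)=s\in\mathbb N$, Lemma~\ref{lem:type} gives $Re^*_\gamma=a_sP^*_{(k,\infty)}e^*_\gamma$, of norm at most $3|a_s|\le3\|a\|$. Let $t(\gamma)=\infty$. Then $I_a^*$ kills the $d^*_{\xi_r}$ in \eqref{eq:analysis}, so $Re_\gamma^*=\frac1{m_j}\sum_rRb_r$. If $p_r-1\le k$, then $Rb_r=0$. If $p_{r-1}\ge k$, then $I_s^*b_r=0$ for all $s\le k$ by the definition of $H^\infty$, and again $Rb_r=0$. At most the index $r$ split by $k$ remains, and $b_r$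 lies in the unit ball of $Z^*_{\operatorname{rk}\gamma-1}$, so by induction $\|Re^*_\gamma\|\le\frac14\cdot3\|a\|$.

For $x\in X_{00}$ we have $g(I_aP_{(k,\infty)}x)=(Rg)(x)$, which gives the second bound. Finally $I_s=I_sP_{(s,\infty)}+I_sP_s$, and $I_sP_s$ is bounded because $P_s$ is bounded with finite-dimensional range.
\end{proof}

For $a\in\operatorname{span}\{u_s:s\le k\}$ the operator $I_aP_k$ has finite rank, so $\|[I_a]\|=\|[I_aP_{(k,\infty)}]\|\le3\|a\|$; also $I_aI_b=I_{ab}$. By density, $a\mapsto[I_a]$ extends to a bounded homomorphism $U\to\mathrm{Cal}(X)$, and hence to a bounded unital homomorphism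
\[
\Phi:\widetilde U\to\mathrm{Cal}(X),\qquad\Phi(\mathbf 1)=[I],\quad\Phi(u_s)=[I_s].
\]
We need concrete representatives. For $a\in U$ choose $0=k_0<k_1<\cdots$ such that $a^{(i)}=Q_{(k_{i-1},k_i]}a$ has norm at most $2^{-i}$ for $i\ge2$; this is possible because the tails of $\sum_sa_su_s$ tend to zero and the basis is bimonotone. Put
\begin{equation}\label{eq:Sa}
S_a=\sum_{i\ge1}I_{a^{(i)}}P_{(k_i,\infty)} .
\end{equation}
By Lemma~\ref{lem:Ia} the series converges absolutely in $\mathcal L(X)$, and $[S_a]=\sum_i\Phi(a^{(i)})=\Phi(a)$.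

\begin{lemma}\label{lem:below}
$\|\Phi(\pi)\|\ge\frac14\|\pi\|$ for all $\pi\in\widetilde U$.
\end{lemma}

\begin{proof}
By density and continuity let $\pi=\lambda\mathbf 1+a$ with $a\in\operatorname{span}\{u_s:s\le k\}$. For $n\ge k$ and $f\in E_n^*$ we have $f(I_a\mathbf 1_n)=(I_a^*f)(\mathbf 1_n)=f(a\mathbf 1)$, so
\begin{equation}\label{eq:test}
(I_a\mathbf 1_n)(E_n)=a .
\end{equation}
Let $K$ be compact and $n>m\ge k$. The vector $(\lambda I+I_a)\mathbf 1_n$ is fixed by $P_{(m,\infty)}$ and has $E_n$-coordinate $\pi$. Therefore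
\[
\|\pi\|\le\|P_{(m,\infty)}(\lambda I+I_a+K)\mathbf 1_n\|+\|P_{(m,\infty)}K\mathbf 1_n\|\le3\cdot\tfrac43\|\lambda I+I_a+K\|+\tfrac43\|P_{(m,\infty)}K\| .
\]
The operators $P_{(m,\infty)}$ are uniformly bounded and tend to zero pointwise, hence uniformly on the relatively compact set $K(B_X)$. So $\|P_{(m,\infty)}K\|\to0$ as $m\to\infty$.
\end{proof}

It remains to show that $\Phi$ is onto.

\section{Rapidly increasing sequences}\label{sec:RIS}

An operator that is not compact stays large on some bounded block sequence, but we cannot estimate norms of averages of an arbitrary block sequence. We can do so when every weight $m_i$ acts with its factor $1/m_i$ on all terms but one. The following definition achieves this, and Lemma~\ref{lem:compact} shows that such sequences still detect compactness.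

\begin{definition}
A block sequence $(x_k)$ is a \emph{$C$-RIS} (rapidly increasing sequence) if $\|x_k\|\le C$ and there are integers $j_1<j_2<\cdots$ with $j_{k+1}>\max\operatorname{ran}x_k$ and $|e^*_\gamma(x_k)|\le C/m_{w(\gamma)}$ whenever $w(\gamma)<j_k$. A \emph{RIS} is a $C$-RIS for some $C$.
\end{definition}

A subsequence of a $C$-RIS is a $C$-RIS, with the corresponding $j_k$; so is the sequence obtained by multiplying the terms by scalars of modulus one; and a $C$-RIS is a $C'$-RIS for $C'\ge C$. A block sequence with $\|x_k\|\le C$ and $|e^*_\gamma(x_k)|\le C/m_{w(\gamma)}$ for \emph{all} $\gamma$ and $k$ is a $C$-RIS for any $j_k$ that grow fast enough. Large indices take care of themselves: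
\begin{equation}\label{eq:large}
|e^*_\gamma(x_k)|\le C/m_{w(\gamma)}\qquad\text{if }w(\gamma)\ge j_{k+1}.
\end{equation}
Indeed $p_1>w(\gamma)>\max\operatorname{ran}x_k$ in the analysis of $\gamma$, so only $b_1$ in \eqref{eq:analysis} can be nonzero on $x_k$, and $e_\gamma^*(x_k)=b_1(x_k)/m_{w(\gamma)}$.

\subsection*{Tree functionals}
We dominate the action of $e_\gamma^*$ on a RIS by a combinatorial object that forgets everything except weights and lengths. Let $(e_k)$ be the unit vector basis of the space $c_{00}$ of finitely supported sequences. For $W\subset\mathbb N$ let $\mathcal H(W)$ be the smallest subset of $c_{00}$ that contains $0$ and all $e_k$ and is closed under the following operation: if $i\in W$, $|S|\le n_i+1$, $a\le n_i$, $h_1,\dots,h_a\in\mathcal H(W)$, and $S,\operatorname{supp}h_1,\dots,\operatorname{supp}h_a$ are pairwise disjoint, then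
\[
g=\frac1{m_i}\Big(\sum_{k\in S}e_k+\sum_{r\le a}h_r\Big)
\]
and all $e_k+g$ with $k\notin\operatorname{supp}g$ belong to $\mathcal H(W)$. We call $g$ an \emph{$i$-node}, and put $\mathcal H=\mathcal H(\mathbb N)$.

Fix a derivation of $h\in\mathcal H(W)$ and view it as a tree whose leaves are the $k\in\operatorname{supp}h$. Above a leaf $k$ there is a chain of nodes with indices $i_1,\dots,i_d\in W$; $d\ge0$ is the \emph{depth} of $k$, and $h(k)=(m_{i_1}\cdots m_{i_d})^{-1}\le4^{-d}$. The functional $h$ consists of at most one leaf and at most one node, and so does each $h_r$; hence an $i$-node has at most $(n_i+1)+2n_i\le4n_i$ children. Call a leaf \emph{$j$-shallow} if its depth is at most $2+\log_2m_j$ and all indices above it are less than $j$. There are at most $(4n_{j-1})^d$ such leaves of depth $d$, and $\sum_{d\le d_0}q^d\le2q^{d_0}$ for $q\ge2$, so by \eqref{eq:par}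
\begin{equation}\label{eq:count}
\text{the number of $j$-shallow leaves is at most }2(4n_{j-1})^{2+\log_2m_j}\le n_j/m_j^3 .
\end{equation}

\begin{lemma}\label{lem:tree}
Let $F\subset\mathbb N$, $|F|\le n_j$, and $\langle h\rangle=\frac1{n_j}\sum_{k\in F}h(k)$.
\begin{enumerate}
\item[(a)] If $h\in\mathcal H$, then $\langle h\rangle\le2/m_j$.
\item[(b)] If $h\in\mathcal H(\mathbb N\setminus\{j\})$, then $\langle h\rangle\le2/m_j^2$.
\item[(c)] If $g\in\mathcal H$ is an $i$-node, then $\langle g\rangle\le1/m_i$, and $\langle g\rangle\le2/(m_im_j)$ if $i<j$.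
\end{enumerate}
\end{lemma}

\begin{proof}
Leaves with $h(k)\le\theta$ contribute at most $\theta$ to $\langle h\rangle$, and by \eqref{eq:count} the $j$-shallow leaves contribute at most $m_j^{-3}\max_kh(k)$.

(a) If $h(k)>1/m_j$, every weight above $k$ is less than $m_j$ and $4^d<m_j$, so $k$ is $j$-shallow. Thus $\langle h\rangle\le m_j^{-1}+m_j^{-3}$.

(b) If $h(k)>m_j^{-2}$, every weight above $k$ is less than $m_j^2\le m_{j+1}$ and different from $m_j$, so its index is less than $j$; and $4^d<m_j^2$ gives $d<\log_2m_j$. Thus $\langle h\rangle\le m_j^{-2}+m_j^{-3}$.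

(c) All $g(k)$ are at most $1/m_i$. Let $i<j$ and $g(k)>1/(m_im_j)$. The product of the $d-1$ weights below the root is less than $m_j$, so all indices, including $i$, are less than $j$, and $d-1\le\log_2m_j$. Thus $\langle g\rangle\le(m_im_j)^{-1}+m_i^{-1}m_j^{-3}$.
\end{proof}

Parts (a) and (b) are the gap between $1/m$ and $1/m^2$ announced in Section~\ref{sec:idea}. The next lemma transfers it to $X$. An \emph{interval of $K$} is a possibly empty set of consecutive elements of $K$.

\begin{lemma}[basic inequality]\label{lem:basic}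
Let $(x_k)_{k\in K}$ be a finite $C$-RIS and $\lambda_k\in\mathbb C$.
\begin{enumerate}
\item[(a)] For every $\gamma\in\Gamma$ and every interval $K'$ of $K$ there is $h\in\mathcal H$, supported in $K'$ and of the form $g$ or $e_k+g$ with $g$ a $w(\gamma)$-node, such that
\begin{equation}\label{eq:basic}
\Big|e_\gamma^*\Big(\sum_{k\in K'}\lambda_kx_k\Big)\Big|\le C\sum_{k\in K'}h(k)|\lambda_k| .
\end{equation}
\item[(b)] Suppose that for some $j_0$ the left side of \eqref{eq:basic} is at most $C\max_{k\in K'}|\lambda_k|$ whenever $w(\gamma)=j_0$ and $K'\neq\emptyset$. Then for all $\gamma$ and $K'$, \eqref{eq:basic} holds with some $h\in\mathcal H(\mathbb N\setminus\{j_0\})$ supported in $K'$.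
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $\operatorname{rk}\gamma$. Let $i=w(\gamma)$ and take the analysis of $\gamma$. Put
\[
S=\{k\in K':\operatorname{ran}x_k\cap\{p_0,\dots,p_a\}\ne\emptyset\},\qquad K_r=\{k\in K':\operatorname{ran}x_k\subset(p_{r-1},p_r)\}
\]
for $1\le r\le a$. Then $|S|\le a+1\le n_i+1$, each $K_r$ is an interval of $K$, and for the remaining $k\in K'$ the interval $\operatorname{ran}x_k$ lies below $p_0$ or above $p_a$, so that $e_\gamma^*(x_k)=0$.

At most one $k^*\in K$ satisfies $j_{k^*}\le i<j_{k^+}$, where $k^+$ is the successor of $k^*$ in $K$ and the upper condition is void for the last element. For $k\in S\setminus\{k^*\}$ we have $|e_\gamma^*(x_k)|\le C/m_i$, by the definition of a RIS or by \eqref{eq:large}. For $k^*$ we use $|e_\gamma^*(x_{k^*})|\le C$.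

On $y_r=\sum_{k\in K_r}\lambda_kx_k$ the functional $e_\gamma^*$ acts as $\frac1{m_i}b_r$, and $b_r$ is an absolutely convex combination of finitely many generators of level less than $\operatorname{rk}\gamma$. For a generator $e_\eta^*$ the induction hypothesis bounds $|e_\eta^*(y_r)|$ by $C\sum_kh'(k)|\lambda_k|$ with $h'\in\mathcal H$ supported in $K_r$. A generator $f\in B_{E_n^*}$ sees at most one $x_k$, so the same bound holds with $h'=e_k$, $k\in K_r$, or $h'=0$. Let $h_r$ be the $h'$ with the largest bound. Then $g=\frac1{m_i}(\sum_{k\in S\setminus\{k^*\}}e_k+\sum_rh_r)$ is an $i$-node, and \eqref{eq:basic} holds with $h=e_{k^*}+g$ if $k^*\in S$ and $h=g$ otherwise.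

(b) Repeat the induction. If $w(\gamma)=j_0$, take $h=e_k$ with $|\lambda_k|$ maximal in $K'$, or $h=0$ if $K'=\emptyset$. If $w(\gamma)\ne j_0$, the step above produces $h\in\mathcal H(\mathbb N\setminus\{j_0\})$ from $h_r\in\mathcal H(\mathbb N\setminus\{j_0\})$.
\end{proof}

An average of $n_j$ terms of a RIS, scaled by $m_j$, is bounded and can be seen essentially only by the weight $m_j$.

\begin{lemma}\label{lem:avg}
Let $(x_k)_{k\le n_j}$ be a $C$-RIS and $z=\frac{m_j}{n_j}\sum_{k\le n_j}x_k$. Then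
\begin{enumerate}
\item[(i)] $\|z\|\le2C$;
\item[(ii)] $|e_\gamma^*(z)|\le3C/m_{w(\gamma)}$ if $w(\gamma)<j$;
\item[(iii)] $|e_\gamma^*(z)|\le2C/m_j$ if $w(\gamma)>j$;
\item[(iv)] $|d_\xi^*(z)|\le3C/m_j^2$ for all $\xi\in\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
Recall $m_j/n_j\le m_j^{-2}$. The functionals $f\in B_{E_n^*}$ and $d^*_\xi=P^*_{\{\operatorname{rk}\xi\}}e_\xi^*$, of norm at most $1$ and $3$, see at most one $x_k$. So $|f(z)|\le C/m_j^2$, and (iv) holds. Lemma~\ref{lem:basic}(a) gives $|e_\gamma^*(z)|\le Cm_j\langle h\rangle$ with $F=\{1,\dots,n_j\}$, and Lemma~\ref{lem:tree}(a) and \eqref{eq:norm} give (i). Let $i=w(\gamma)$; as $h$ is an $i$-node $g$ plus at most one leaf, $\langle h\rangle\le\frac1{n_j}+\langle g\rangle$. If $i<j$, Lemma~\ref{lem:tree}(c) gives $|e_\gamma^*(z)|\le C(m_j^{-2}+2m_i^{-1})\le3C/m_i$. If $i>j$, then $m_i\ge m_j^2$ and $|e_\gamma^*(z)|\le C(m_j^{-2}+m_j/m_i)\le2C/m_j$.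
\end{proof}

\begin{corollary}\label{cor:null}
An infinite RIS $(x_k)$ is weakly null, and $\|P_lTx_k\|\to0$ for all $T\in\mathcal L(X)$ and $l\in\mathbb N$.
\end{corollary}

\begin{proof}
If $\varphi\in X^*$ and $|\varphi(x_k)|\ge\varepsilon$ for infinitely many $k$, we multiply these terms by scalars of modulus one to get a $C$-RIS $(x_k')$ with $\varphi(x'_k)\ge\varepsilon$. The average of $n_j$ of its terms has norm at most $2C/m_j$ by Lemma~\ref{lem:avg}(i), so $\varepsilon\le2C\|\varphi\|/m_j$ for all $j$, which is absurd. The operator $P_lT$ has finite rank, so it maps weakly null sequences to norm-null sequences.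
\end{proof}

To produce RIS we use that the extension $\iota_q$ cannot create large coordinates of a weight that is absent from $v$.

\begin{lemma}\label{lem:local}
Let $v\in Z_q$ and $i\in\mathbb N$, and suppose that $e^*_\xi(v)=0$ for all $\xi\in\Gamma_q$ with $w(\xi)=i$. Then $|e_\gamma^*(\iota_q(v))|\le\frac43\|v\|/m_i$ for all $\gamma\in\Gamma$ with $w(\gamma)=i$.
\end{lemma}

\begin{proof}
We have $e_\gamma^*(\iota_q(v))=(P_q^*e_\gamma^*)(v)$. If $\operatorname{rk}\gamma\le q$ this is $e_\gamma^*(v)=0$, and if $q<\operatorname{st}\gamma$ it is $0$. Otherwise \eqref{eq:cut} gives $e^*_{\xi_r}(v)+\frac1{m_i}(P_q^*b_{r+1})(v)$. The first term vanishes, since $r=0$ or $\xi_r\in\Gamma_q$ has index $i$, and $\|P_q^*b_{r+1}\|\le\frac43$.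
\end{proof}

\begin{lemma}\label{lem:mix}
\begin{enumerate}
\item[(a)] $(\mathbf 1_n)$ is a $2$-RIS, and $(\mathbf 1_{\nu_k}+\mathbf 1_{\nu_k'})_k$ is a $4$-RIS if $\nu_1<\nu_1'<\nu_2<\nu_2'<\cdots$.
\item[(b)] Let $(x_k)$ be an infinite $C$-RIS, $\nu_k=\max\operatorname{ran}x_k+1$ and $y_k=x_k+\mathbf 1_{\nu_k}$. Then $(y_{2k})$ and $(y_{2k-1})$ are $(C+2)$-RIS.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:local}, $|e_\gamma^*(\mathbf 1_n)|\le2/m_{w(\gamma)}$ for all $\gamma$ and $n$; this gives (a). In (b) let $\operatorname{ran}y_k=\operatorname{ran}x_k\cup\{\nu_k\}$ and keep the $j_k$. Then $\min\operatorname{ran}x_{k+2}>\min\operatorname{ran}x_{k+1}\ge\nu_k$ and $j_{k+2}>j_{k+1}\ge\nu_k$, while $\|y_k\|\le C+2$ and $|e_\gamma^*(y_k)|\le(C+2)/m_{w(\gamma)}$ for $w(\gamma)<j_k$.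
\end{proof}

\begin{lemma}\label{lem:compact}
If $T\in\mathcal L(X)$ and $Tx_k\to0$ for every infinite RIS $(x_k)$, then $T$ is compact.
\end{lemma}

\begin{proof}
Suppose $T$ is not compact. The operators $TP_n$ have finite rank, so there is $\varepsilon>0$ with $\|TP_{(n,\infty)}\|>\varepsilon$ for infinitely many $n$. For such $n$ there is $x\in X_{00}$ with $\|x\|\le1$ and $\|TP_{(n,\infty)}x\|>\varepsilon$. Choosing $n$ beyond the previous range at each step, we obtain a block sequence $(x_k)$ with $\|x_k\|\le3$ and $\|Tx_k\|>\varepsilon$.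

We split $x_k$ according to weights. Let $q_k=\max\operatorname{ran}x_k$ and $v_k=x_k|_{Z_{q_k}}$, so $x_k=\iota_{q_k}(v_k)$. For $N\in\mathbb N$ let $v''$ agree with $v_k$ on the coordinates $\gamma$ with $w(\gamma)>N$ and vanish elsewhere, let $v'=v_k-v''$, and put $y_k^N=\iota_{q_k}(v')$, $z_k^N=\iota_{q_k}(v'')$. Then $\|v'\|,\|v''\|\le3$, so $\|y_k^N\|,\|z_k^N\|\le4$. With $p=\min\operatorname{ran}x_k-1$ we have $P_px_k=0$, so $v_k$, $v'$ and $v''$ vanish on the levels up to $p$; hence $P_{\operatorname{ran}x_k}$ fixes $y_k^N$ and $z_k^N$.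

If $w(\gamma)>N$, Lemma~\ref{lem:local} gives $|e_\gamma^*(y_k^N)|\le4/m_{w(\gamma)}$; if $w(\gamma)\le N$, then $|e_\gamma^*(y_k^N)|\le4\le4m_N/m_{w(\gamma)}$. So $(y_k^N)_k$ is a $4m_N$-RIS, and $Ty_k^N\to0$ as $k\to\infty$. Choose $k_1<k_2<\cdots$ with $\|Ty^N_{k_N}\|\le\varepsilon/2$; then $z_N=z^N_{k_N}$ has $\|Tz_N\|\ge\varepsilon/2$. By Lemma~\ref{lem:local}, $|e_\gamma^*(z_N)|\le4/m_{w(\gamma)}$ if $w(\gamma)\le N$. Choose $N_1<N_2<\cdots$ with $N_{l+1}\ge\max\operatorname{ran}z_{N_l}$. Then $(z_{N_l})_l$ is a $4$-RIS with $j_l=N_l+1$, and $Tz_{N_l}\not\to0$, a contradiction.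
\end{proof}

\section{Operators act as scalars on rapidly increasing sequences}\label{sec:key}

We now show that no bounded operator on $X$ admits witnesses as in Section~\ref{sec:idea}.

\begin{proposition}\label{prop:key}
Let $T\in\mathcal L(X)$, $t\in\mathbb N\cup\{\infty\}$, $\delta>0$, and let $(x_k)$ be an infinite $C$-RIS. Then there are $l$ and $k_0$ such that $|b(Tx_k)|<\delta$ whenever $k\ge k_0$, $b\in H^t_{(l,\infty)}$, $\|b\|\le1$ and $b(x_k)=0$.
\end{proposition}

\begin{proof}
Suppose not. Then for every $l$ infinitely many $k$ have a \emph{witness at $l$}, a functional $b\in H^t_{(l,\infty)}$ with $\|b\|\le1$, $b(x_k)=0$ and, after multiplication by a scalar of modulus one, $b(Tx_k)\ge\delta$. Fix an odd $J$. We construct a vector $w$ with $\|Tw\|\ge\delta/(4m_J)$ and $\|w\|\le10C/m_J^2$. Then $m_J\le40C\|T\|/\delta$ for every odd $J$, which is a contradiction.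

A coordinate of odd index can only be built from coordinate functionals of prescribed even indices. So the construction has two layers: witnesses are collected into coordinates $\eta_r$ of even index $j_r$, and the $\eta_r$ are collected into a chain $\zeta_1,\zeta_2,\dots$ of index $J$ that prescribes the $j_r$.

\medskip\noindent\emph{Construction.}
Choose $q_0$ with $2^{-q_0}\le1/n_J$ and $2^{-q_0}\|T\|C\le\delta/2$. For $r=1,\dots,n_J$ we choose an even $j_r$, terms $x_{r,1},\dots,x_{r,n_{j_r}}$ of $(x_k)$, each further along the sequence than all previous ones, levels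
\[
q_{r-1}=p_{r,0}<p_{r,1}<\dots<p_{r,n_{j_r}}<q_r,
\]
and elements $\xi_{r,i}\in\Delta_{p_{r,i}}$ of index $j_r$ and $\zeta_r\in\Delta_{q_r}$ of index $J$, all of type $t$. Let $j_1\equiv2\pmod4$ with $m_{j_1}>n_J^2$, let $j_r=4\sigma(\zeta_{r-1})$ for $r\ge2$, and put $\tau_r=\delta/(8m_Jm_{j_r})$.

For $1\le i\le n_{j_r}$ let $l=p_{r,i-1}$. Using Corollary~\ref{cor:null}, choose $x_{r,i}=x_k$ with $\min\operatorname{ran}x_k>l$, $\|P_lTx_k\|\le\tau_r$ and a witness $b$ at $l$. Choose $n>l$ with $n\ge j_r$, $n\ge t$ if $t<\infty$, $n\ge\max\operatorname{ran}x_k$, $b\in D_{(l,n]}$ and $\|P_{(n,\infty)}Tx_k\|\le\tau_r$. Then $b\in H^t_{(l,n]}$; choose $b_{r,i}\in B^t_{(l,n]}$ with $\|b_{r,i}-b\|\le2^{-n}\le2^{-q_0}$. Put $p_{r,i}=n+1$, and let $\xi_{r,1}=(n+1,t,j_r,p_{r,0},b_{r,1})$ by rule (A), and $\xi_{r,i}=(n+1,\xi_{r,i-1},b_{r,i})$ by rule (B) for $i>1$, where $\xi_{r,i-1}$ has rank $l\le n-1$ and age $i-1<n_{j_r}$. With $A_{r,i}=(p_{r,i-1},p_{r,i}-1]$ we record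
\begin{equation}\label{eq:wit}
\begin{gathered}
\operatorname{ran}x_{r,i}\subset A_{r,i},\qquad b_{r,i}\in D_{A_{r,i}},\qquad\|Tx_{r,i}-P_{A_{r,i}}Tx_{r,i}\|\le2\tau_r,\\
|b_{r,i}(x_{r,i})|\le2^{-q_0}C\le C/n_J,\qquad\operatorname{Re}b_{r,i}(Tx_{r,i})\ge\delta-2^{-q_0}\|T\|C\ge\delta/2 .
\end{gathered}
\end{equation}
Let $\eta_r=\xi_{r,n_{j_r}}$; it has index $j_r$, type $t$ and start $q_{r-1}$. Choose $q_r>\max(\operatorname{rk}\eta_r,J)$; then also $q_r>t$ if $t<\infty$. Let $\zeta_1=(q_1,t,J,q_0,e^*_{\eta_1})$ by rule (A), which applies by the choice of $j_1$. For $r>1$ let $\zeta_r=(q_r,\zeta_{r-1},e^*_{\eta_r})$ by rule (B), which applies because $\zeta_{r-1}$ has age $r-1<n_J$ and rank $q_{r-1}=\operatorname{st}\eta_r\le q_r-2$, and $w(\eta_r)=4\sigma(\zeta_{r-1})$. Finally put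
\[
z_r=\frac{m_{j_r}}{n_{j_r}}\sum_{i\le n_{j_r}}x_{r,i},\qquad w=\frac1{n_J}\sum_{r\le n_J}z_r,\qquad\zeta=\zeta_{n_J},
\]
with $\operatorname{ran}z_r=(q_{r-1},\operatorname{rk}\eta_r-1]\subset(q_{r-1},q_r)$.

\medskip\noindent\emph{Lower bound for $\|Tw\|$.}
By \eqref{eq:analysis} for $\zeta$ and for the $\eta_r$,
\[
e^*_\zeta=\sum_rd^*_{\zeta_r}+\frac1{m_J}\sum_r\Big(\sum_id^*_{\xi_{r,i}}+\frac1{m_{j_r}}\sum_ib_{r,i}\Big).
\]
The $d^*$-terms sit at the levels $q_r$ and $p_{r,i}$, which belong to none of the pairwise disjoint intervals $A_{r,i}$. Hence $P^*_{A_{r,i}}e^*_\zeta=b_{r,i}/(m_Jm_{j_r})$, and \eqref{eq:wit} gives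
\[
\operatorname{Re}e_\zeta^*(Tx_{r,i})\ge\frac{\delta}{2m_Jm_{j_r}}-2\tau_r=\frac{\delta}{4m_Jm_{j_r}} .
\]
Therefore $\operatorname{Re}e_\zeta^*(Tz_r)\ge\delta/(4m_J)$ for each $r$, and $\|Tw\|\ge\delta/(4m_J)$.

\medskip\noindent\emph{The sequence $(z_r)$.}
We have $j_{r+1}=4\sigma(\zeta_r)\ge4q_r$, and $q_r$ exceeds both $\max\operatorname{ran}z_r$ and $j_r$. Together with Lemma~\ref{lem:avg}(i),(ii) this shows that $\|z_r\|\le2C$ and that $(z_r)$ is a $3C$-RIS with the indices $j_r$; also $m_{j_r}\ge m_{j_1}>n_J^2$. Since $e^*_{\eta_r}(x_{r,i})=b_{r,i}(x_{r,i})/m_{j_r}$, \eqref{eq:wit} gives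
\begin{equation}\label{eq:eta}
|e^*_{\eta_r}(z_r)|\le C/n_J .
\end{equation}

\medskip\noindent\emph{Claim: if $w(\gamma)=J$, then $\sum_{r\le n_J}|e_\gamma^*(z_r)|\le5C$.}
As $J$ is odd, the analysis of $\gamma$ reads $e_\gamma^*=\sum_{i\le a}d^*_{\gamma_i}+\frac1{m_J}\sum_{i\le a}e^*_{\theta_i}$ with $a\le n_J$, where $\gamma_i$ has age $i$, $w(\theta_1)\equiv2\pmod4$, $m_{w(\theta_1)}>n_J^2$, and $w(\theta_i)=4\sigma(\gamma_{i-1})$ for $i\ge2$. An index is smaller than the rank, so $w(\theta_i)\ge4\operatorname{rk}\gamma_{i-1}>\operatorname{rk}\theta_{i-1}>w(\theta_{i-1})$, and all $m_{w(\theta_i)}$ exceed $n_J^2$.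

Suppose $w(\theta_i)=j_r$. By the residues modulo $4$, either $i=r=1$ or $i,r\ge2$. In the second case $\sigma(\gamma_{i-1})=\sigma(\zeta_{r-1})$, so $\gamma_{i-1}=\zeta_{r-1}$ by injectivity, and comparing ages gives $i=r$. Let $r^*$ be the largest $r\le\min(a,n_J)$ with $w(\theta_r)=j_r$, and $r^*=0$ if there is none.

\emph{Terms $r<r^*$.} Here $r^*\ge2$ and $\gamma_{r^*-1}=\zeta_{r^*-1}$ has rank $q=q_{r^*-1}$. By \eqref{eq:cut}, $P_q^*e_\gamma^*=e^*_{\zeta_{r^*-1}}$, since $e^*_{\theta_{r^*}}\in D_{(q,\infty)}$. As $\operatorname{ran}z_r\subset(q_{r-1},q_r)$ and $q_r\le q$, we get $e_\gamma^*(z_r)=e^*_{\zeta_{r^*-1}}(z_r)=\frac1{m_J}e^*_{\eta_r}(z_r)$. By \eqref{eq:eta} these terms add up to at most $C$.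

\emph{The term $r=r^*$} is at most $\|z_r\|\le2C$.

\emph{Terms $r>r^*$.} Now $w(\theta_i)\ne j_r$ for all $i$, for otherwise $i=r$, against the maximality of $r^*$. Lemma~\ref{lem:avg}(ii) or (iii) gives $|e^*_{\theta_i}(z_r)|\le3C/n_J^2$, and (iv) gives $|d^*_{\gamma_i}(z_r)|\le3C/n_J^4$. Summing over $i\le a\le n_J$,
\[
|e_\gamma^*(z_r)|\le\frac{3C}{n_J^3}+\frac{3C}{m_Jn_J}\le\frac{2C}{n_J},
\]
and these terms add up to at most $2C$. There are up to $n_J^2$ pairs $(i,r)$, which is why rule (A) demands $m_{w(\eta)}>n_j^2$. The claim is proved.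

\medskip\noindent\emph{Upper bound for $\|w\|$.}
View $(z_r)$ as a $5C$-RIS and let $\lambda_r=1/n_J$. The claim is the hypothesis of Lemma~\ref{lem:basic}(b) with $j_0=J$, and Lemma~\ref{lem:tree}(b) gives $|e^*_\gamma(w)|\le5C\cdot2/m_J^2$ for all $\gamma$. A functional $f\in B_{E_n^*}$ sees at most one $z_r$, so $|f(w)|\le2C/n_J\le10C/m_J^2$. By \eqref{eq:norm}, $\|w\|\le10C/m_J^2$.
\end{proof}

Duality turns Proposition~\ref{prop:key} into the statement that $Tx_k$ is nearly proportional to $x_k$ when seen by far-out functionals of one type. For $y\in X$ put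
\[
\|y\|_{t,l}=\sup\{|b(y)|:b\in H^t_{(l,\infty)},\ \|b\|\le1\},\qquad\|y\|_{(l)}=\|y\|_{\infty,l}.
\]
These seminorms are at most $\|y\|$ and nonincreasing in $l$, and $\|P_Ay\|_{t,l}\le3\|y\|_{t,l}$ because $P_A^*$ preserves $H^t_{(l,\infty)}$. If $n>l$ and $f\in E_n^*$ vanishes at $u_1,\dots,u_l$, then $I_s^*f=f(u_s)\chi_s^n=0$ for $s\le l$, so $f\in H^\infty_{(l,\infty)}$. By Lemma~\ref{lem:tail}(a),
\begin{equation}\label{eq:compare}
|y(E_n)|_l\le\|y\|_{(l)}\quad\text{and in particular}\quad\|\mathbf 1_n\|_{(l)}\ge1\qquad(n>l).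
\end{equation}

\begin{corollary}\label{cor:scalar}
Let $T\in\mathcal L(X)$, $t\in\mathbb N\cup\{\infty\}$, $\delta>0$, and let $(x_k)$ be an infinite RIS. Then there are $l_0$, $k_0$ and scalars $\lambda_k$ with $\|Tx_k-\lambda_kx_k\|_{t,l}\le\delta$ for all $k\ge k_0$ and $l\ge l_0$.
\end{corollary}

\begin{proof}
Let $l_0,k_0$ be given by Proposition~\ref{prop:key} and $k\ge k_0$. On the normed space $V=H^t_{(l_0,\infty)}$ consider $\varphi(b)=b(x_k)$ and $\psi(b)=b(Tx_k)$. The restriction of $\psi$ to $\ker\varphi$ has norm at most $\delta$; extend it by the Hahn--Banach theorem to $\psi'\in V^*$ with $\|\psi'\|\le\delta$. The functional $\psi-\psi'$ vanishes on $\ker\varphi$, so $\psi-\psi'=\lambda_k\varphi$ for some scalar $\lambda_k$, and $\|Tx_k-\lambda_kx_k\|_{t,l_0}=\|\psi'\|\le\delta$. The seminorms decrease in $l$.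
\end{proof}

\section{All operators on $X$}\label{sec:all}

Fix $T\in\mathcal L(X)$; all RIS in this section are infinite. The scalars in Corollary~\ref{cor:scalar} may depend on $k$, on the sequence and on the type. We remove these dependences by one device: if $x$, $x'$ have disjoint ranges and $T$ acts almost as a scalar on each of $x$, $x'$ and $x+x'$, then the three scalars nearly agree. The test vectors serve as the common reference $x'$.

\subsection*{Step 1: the scalar of type $s$}
\emph{For each $s\in\mathbb N$ there is $\alpha_s\in\mathbb C$ with $I_sTx_k-\alpha_sI_sx_k\to0$ for every RIS $(x_k)$.}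

We first show that for every RIS there are scalars $\beta_k$ with
\begin{equation}\label{eq:beta}
I_sTx_k-\beta_kI_sx_k\to0 .
\end{equation}
Let $l\ge s$. For $g\in\mathcal D$ with $\|g\|\le1$, the functional $I_s^*P^*_{(l,\infty)}g$ lies in $H^s_{(l,\infty)}$ and has norm at most $3\|u_s\|$ by Lemma~\ref{lem:Ia}. Hence $\|P_{(l,\infty)}I_sy\|\le3\|u_s\|\|y\|_{s,l}$ for $y\in X$. Given $\delta$, Corollary~\ref{cor:scalar} with $t=s$ yields $l\ge s$ and $\lambda_k$ with $\|P_{(l,\infty)}I_s(Tx_k-\lambda_kx_k)\|\le3\|u_s\|\delta$ for large $k$. Moreover $P_lI_sx_k=I_sP_lx_k=0$ for large $k$, and $P_lI_sTx_k=I_sP_lTx_k\to0$ by Corollary~\ref{cor:null}. So the distance from $I_sTx_k$ to the line $\mathbb CI_sx_k$ has upper limit at most $3\|u_s\|\delta$ for every $\delta$, which gives \eqref{eq:beta}.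

Let $\alpha_{s,n}$ be such scalars for $(\mathbf 1_n)$. The vector $I_s\mathbf 1_n$ is fixed by $P_{\{n\}}$, and $\|I_s\mathbf 1_n\|\ge\|u_s\|\ge1$ for $n\ge s$ by \eqref{eq:test}. If $(\alpha_{s,n})_n$ were not Cauchy, there would be $\varepsilon>0$ and $\nu_1<\nu_1'<\nu_2<\cdots$ with $|\alpha_{s,\nu_k}-\alpha_{s,\nu_k'}|\ge\varepsilon$. Applying \eqref{eq:beta} to the RIS $(\mathbf 1_{\nu_k}+\mathbf 1_{\nu'_k})$ and subtracting, we get $(\alpha_{s,\nu_k}-\beta_k)I_s\mathbf 1_{\nu_k}+(\alpha_{s,\nu_k'}-\beta_k)I_s\mathbf 1_{\nu_k'}\to0$. The projections $P_{\{\nu_k\}}$ and $P_{\{\nu_k'\}}$ separate the two terms, so both coefficients tend to zero, a contradiction. Let $\alpha_s=\lim_n\alpha_{s,n}$; then $I_sT\mathbf 1_n-\alpha_sI_s\mathbf 1_n\to0$.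

Let $(x_k)$ be a RIS with scalars $\beta_k$, and let $y_k=x_k+\mathbf 1_{\nu_k}$ be as in Lemma~\ref{lem:mix}(b). Applying \eqref{eq:beta} to $(y_{2k})$ and to $(y_{2k-1})$, we get $\beta_k'$ with $I_sTy_k-\beta_k'I_sy_k\to0$. Subtracting, $(\beta_k-\beta_k')I_sx_k+(\alpha_s-\beta_k')I_s\mathbf 1_{\nu_k}\to0$. Projecting onto $\{\nu_k\}$ and onto $\operatorname{ran}x_k$ gives $\beta_k'\to\alpha_s$ and $(\beta_k-\beta_k')I_sx_k\to0$. Hence $(\beta_k-\alpha_s)I_sx_k\to0$, and Step~1 follows from \eqref{eq:beta}.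

\subsection*{Step 2: the element of $\widetilde U$ attached to $T$}
\emph{There is $\lambda\in\mathbb C$ such that $a=\sum_s(\alpha_s-\lambda)u_s$ converges in $U$. If $l$ is fixed and $\|T\mathbf 1_n-\lambda_n\mathbf 1_n\|_{(l)}\le\delta$ for large $n$, then $\limsup_n|\lambda_n-\lambda|\le\delta$.}

By \eqref{eq:test}, an operator $\lambda I+I_a$ can be read off from the $E_n$-coordinate of its value at $\mathbf 1_n$, so we look at $(T\mathbf 1_n)(E_n)=\mu_n\mathbf 1+a^{(n)}$. For $n\ge s$, \eqref{eq:chi} gives $\mu_n+a_s^{(n)}=\chi_s^n(T\mathbf 1_n)=\chi_s^n(I_sT\mathbf 1_n)$ and $\chi_s^n(I_s\mathbf 1_n)=\chi^n_s(\mathbf 1_n)=1$. By Step~1,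
\begin{equation}\label{eq:coord}
\mu_n+a_s^{(n)}\to\alpha_s\qquad(n\to\infty).
\end{equation}
Let $\delta>0$, and let $l$, $\lambda_n$ be such that $\|T\mathbf 1_n-\lambda_n\mathbf 1_n\|_{(l)}\le\delta$ for large $n$; they exist by Corollary~\ref{cor:scalar} with $t=\infty$. By \eqref{eq:compare},
\begin{equation}\label{eq:star}
|\mu_n-\lambda_n|+\|Q_{(l,n]}a^{(n)}\|\le\delta\qquad\text{for large }n .
\end{equation}
In particular $|a^{(n)}_{l+1}|\le\delta$, so $\limsup_n|\mu_n-\alpha_{l+1}|\le\delta$ by \eqref{eq:coord}. As $\delta$ is arbitrary, $(\mu_n)$ is Cauchy; let $\lambda$ be its limit. Then \eqref{eq:star} gives the second assertion, and $a_s^{(n)}\to\alpha_s-\lambda$ for each $s$. For $l\le L<L'$, bimonotonicity and \eqref{eq:star} give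
\[
\Big\|\sum_{L<s\le L'}(\alpha_s-\lambda)u_s\Big\|=\lim_n\|Q_{(L,L']}a^{(n)}\|\le\delta ,
\]
so the series is Cauchy. This is the step that excludes multipliers such as (c) in Section~\ref{sec:idea}, and it works because $H^\infty_{(l,\infty)}$ contains all functionals on $E_n$ that vanish at $u_1,\dots,u_l$.

Replacing $T$ by $T-\lambda I$ replaces $\alpha_s$ by $\alpha_s-\lambda$ and $\mu_n$ by $\mu_n-\lambda$. \emph{From now on $\lambda=0$ and $a=\sum_s\alpha_su_s$.}

\subsection*{Step 3: the scalar of type $\infty$ is zero}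
\emph{For every RIS $(x_k)$ and $\delta_0>0$ there is $l$ with $\limsup_k\|Tx_k\|_{(l)}\le\delta_0$.}

Let $(x_k)$ be a $C$-RIS, $y_k=x_k+\mathbf 1_{\nu_k}$ as in Lemma~\ref{lem:mix}(b), and $\delta=\delta_0/(10+11C)$. Apply Corollary~\ref{cor:scalar} with $t=\infty$ to $(x_k)$, $(y_{2k})$, $(y_{2k-1})$ and $(\mathbf 1_n)$, and take a common $l$. For large $k$,
\[
\|Tx_k-\lambda_kx_k\|_{(l)}\le\delta,\qquad\|Ty_k-\lambda_k'y_k\|_{(l)}\le\delta,\qquad\|T\mathbf 1_{\nu_k}-\lambda_k''\mathbf 1_{\nu_k}\|_{(l)}\le\delta,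
\]
and $|\lambda_k''|\le2\delta$ by Step~2. Hence $\|(\lambda_k-\lambda_k')x_k+(\lambda_k''-\lambda_k')\mathbf 1_{\nu_k}\|_{(l)}\le3\delta$, and after projecting onto $\operatorname{ran}x_k$ and $\{\nu_k\}$ each summand has seminorm at most $9\delta$. By \eqref{eq:compare}, $|\lambda_k''-\lambda_k'|\le9\delta$ once $\nu_k>l$, so $|\lambda_k'|\le11\delta$. Therefore $\|\lambda_kx_k\|_{(l)}\le9\delta+11C\delta$ and $\|Tx_k\|_{(l)}\le10\delta+11C\delta=\delta_0$.

\subsection*{Step 4: $T-S_a$ is compact}
Let $S_a$ be as in \eqref{eq:Sa}. By Lemma~\ref{lem:compact} it suffices to show that $y_k=(T-S_a)x_k\to0$ for every $C$-RIS $(x_k)$. We know three things about $(y_k)$.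
\begin{enumerate}
\item[(a)] $P_ny_k\to0$ for each $n$, by Corollary~\ref{cor:null}.
\item[(b)] $I_sy_k\to0$ for each $s$. Indeed, if $k_{i-1}<s\le k_i$, then $I_sS_a=\alpha_sI_sP_{(k_i,\infty)}$, so $I_sS_ax_k=\alpha_sI_sx_k$ for large $k$, and Step~1 applies.
\item[(c)] For every $\delta>0$ there is $l\ge1$ with $\limsup_k\|y_k\|_{(l)}\le\delta$. Indeed, let $i_0\ge1$, $l\ge k_{i_0}$, $b\in H^\infty_{(l,\infty)}$ and $\|b\|\le1$. Then $I^*_{a^{(i)}}b=0$ for $i\le i_0$, so Lemma~\ref{lem:Ia} gives $|b(S_ax_k)|\le\sum_{i>i_0}3\cdot2^{-i}C=3\cdot2^{-i_0}C$. Choose $i_0$ with $3\cdot2^{-i_0}C\le\delta/2$ and $l\ge k_{i_0}$ as in Step~3 for $\delta_0=\delta/2$.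
\end{enumerate}
We show that these three families of seminorms control the norm. Fix $\delta$, take $l$ from (c) and $L>l$ from Lemma~\ref{lem:tail}(b). For fixed $k$ put
\[
y=P_{(L,\infty)}y_k,\qquad\omega=\|y\|_{(l)}\le3\|y_k\|_{(l)},\qquad\rho_k=\sum_{s\le L}\|u_s\|\|I_sy\| .
\]
As $I_sy=P_{(L,\infty)}I_sy_k$, (b) gives $\rho_k\to0$. We estimate the terms in \eqref{eq:norm}, using $g(y)=(P^*_{(L,\infty)}g)(y)$.

\emph{The coordinates $\pi=y(E_n)$.} They vanish for $n\le L$. For $n>L$ we have $|\pi|_l\le\omega$ by \eqref{eq:compare}, and $|\chi_s(\pi)|=|\chi_s^n(I_sy)|\le\|I_sy\|$ for $s\le L$ by \eqref{eq:chi}. Lemma~\ref{lem:tail}(b) gives $\|\pi\|\le\kappa\omega+\rho_k$.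

\emph{Type $s\le l$.} By Lemma~\ref{lem:type}, $|e_\gamma^*(y)|=|e_\gamma^*(I_sy)|\le\|I_sy\|\le\rho_k$, as $\|u_s\|\ge1$.

\emph{Type $s$ with $l<s<\infty$.} The functional $P^*_{(L,\infty)}e_\gamma^*$ lies in $D_{(l,\infty)}$, is killed by $I^*_{s'}$ for $s'\le l$, and has norm at most $3$. So $|e_\gamma^*(y)|\le3\omega$.

\emph{Type $\infty$.} Take the analysis of $\gamma$, of index $j$. Let $b'=b_r$ if $r$ is split by $L$, and $b'=0$ if no index is split by $L$. Then $P^*_{(L,\infty)}e_\gamma^*=h+\frac1{m_j}P^*_{(L,\infty)}b'$, where $h$ is the sum of the $d^*_{\xi_r}$ with $p_r>L$ and of the $\frac1{m_j}b_r$ with $p_{r-1}\ge L$. These $d^*_{\xi_r}$ are killed by all $I_s^*$, and these $b_r$ lie in $H^\infty_{(p_{r-1},p_r-1]}\subset H^\infty_{(l,\infty)}$. So $h\in H^\infty_{(l,\infty)}$, and $\|h\|\le3+\frac14\cdot3\le4$. The other term contributes $\frac1{m_j}|b'(y)|\le\frac14\|y\|$. Thus $|e_\gamma^*(y)|\le4\omega+\frac14\|y\|$.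

Altogether $\|y\|\le(\kappa+4)\omega+\rho_k+\frac14\|y\|$, that is, $\|y\|\le\frac43\big((\kappa+4)\omega+\rho_k\big)$. With (a) and (c),
\[
\limsup_k\|y_k\|\le\limsup_k\Big(\|P_Ly_k\|+4(\kappa+4)\|y_k\|_{(l)}+\tfrac43\rho_k\Big)\le4(\kappa+4)\delta .
\]
Since $\kappa$ does not depend on $l$, and hence not on $\delta$, we conclude that $y_k\to0$.

\begin{proof}[Proof of Theorems \ref{thm:B} and \ref{thm:A}]
The space $X$ has a finite-dimensional decomposition (Section~\ref{sec:X}), the $I_s$ are bounded projections with $I_sI_t=0$ for $s\ne t$ (Lemma~\ref{lem:Ia}), and $\Phi:\widetilde U\to\mathrm{Cal}(X)$ is a bounded unital homomorphism with $\Phi(u_s)=[I_s]$. By Steps 1--4, every $T\in\mathcal L(X)$ has the form $\lambda I+S_a+K$ with $\lambda\in\mathbb C$, $a\in U$ and $K$ compact, so $[T]=\Phi(\lambda\mathbf 1+a)$ and $\Phi$ is onto. By Lemma~\ref{lem:below} it is injective with bounded inverse. This proves Theorem~\ref{thm:B}. For a normalized unconditional basis, coordinate-wise multiplication is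 bounded, as shown in Section~\ref{sec:intro}, and Theorem~\ref{thm:A} follows.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MP} Pavlos Motakis and Anna Pelczar-Barwacz, \emph{Reflexive Calkin algebras}, arXiv:2401.18037 (2024).
\end{thebibliography}
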